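# Transposed Poisson algebras inside differential Poisson algebras

Throughout, $K$ is a field and all algebras are over $K$. The question below was asked in characteristic $0$, but the proof only divides by $2$, so we assume $\operatorname{char}K\neq 2$ unless we say otherwise.

## 1. Unital algebras and the polynomial ring $A[t]$

**Definition (transposed Poisson algebra).** A triple $(A,\cdot,[\,,])$ where $(A,\cdot)$ is commutative and associative, $(A,[\,,])$ is a Lie algebra, and
$$2z\cdot[x,y]=[z\cdot x,y]+[x,z\cdot y]\qquad\text{for all }x,y,z\in A. \tag{1}$$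

We do not assume that $(A,\cdot)$ has a unit. In an ordinary Poisson algebra the bracket acts by derivations of the product. Here the roles are exchanged, up to the factor $2$: multiplication by $z$ acts on the bracket like half of a derivation.

**Definition (differential Poisson algebra).** A Poisson algebra $(P,\cdot,\{\,,\})$, that is, a commutative associative algebra with a Lie bracket satisfying $\{x,yz\}=\{x,y\}z+y\{x,z\}$, together with a linear map $d:P\to P$ that is a derivation of both $\cdot$ and $\{\,,\}$.

In plain words, we ask the following. Given a transposed Poisson algebra $A$, can we place it as a subspace of a differential Poisson algebra $P$ so that the Lie bracket of $A$ becomes the Poisson bracket, and the product $x\cdot y$ of $A$ becomes $x\,d(y)$, computed in $P$?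

Suppose first that $(A,\cdot)$ has a unit $1$. Put $D(x)=[1,x]$. Setting $y=1$ in (1) gives $-2zD(x)=-D(zx)+[x,z]$, so
$$[x,z]=D(zx)-2zD(x).$$
Exchange $x$ and $z$ and add. The brackets cancel, and $0=2D(xz)-2zD(x)-2xD(z)$. Since $2$ is invertible, $D$ is a derivation of $(A,\cdot)$, and substituting back gives
$$[x,z]=xD(z)-zD(x). \tag{2}$$

So a unital transposed Poisson algebra is a commutative algebra with one derivation. Conversely, for any commutative associative $A$ with a derivation $D$, formula (2) defines a transposed Poisson algebra. Axiom (1) holds because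
$$[zx,y]+[x,zy]=zxDy-yzDx-yxDz+xzDy+xyDz-zyDx=2z(xDy-yDx).$$
For Jacobi, $[x,[y,z]]=xyD^2z-xzD^2y-y\,Dx\,Dz+z\,Dx\,Dy$. In the cyclic sum the second-order terms cancel in pairs. The first-order terms are
$$-y\,Dx\,Dz+z\,Dx\,Dy-z\,Dy\,Dx+x\,Dy\,Dz-x\,Dz\,Dy+y\,Dz\,Dx=0.$$
For instance, $A=K[s]$ with $D=d/ds$ has $[s^i,s^j]=(j-i)s^{i+j-1}$.

To build Poisson algebras we use one routine lemma, here and again at the end. A *biderivation* of $P$ is a bilinear map $P\times P\to P$ that is a derivation in each argument.

**Lemma 1 (checking on generators).** Let $P$ be a unital commutative algebra generated by a subset $G$, let $\{\,,\}$ be a skew-symmetric biderivation of $P$, and let $d$ be a derivation of $(P,\cdot)$. Put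
$$J(s,t,u)=\{s,\{t,u\}\}-\{\{s,t\},u\}-\{t,\{s,u\}\},\qquad W(s,t)=d\{s,t\}-\{ds,t\}-\{s,dt\}.$$
Then $J$ and $W$ are skew-symmetric and are derivations in each argument. Hence $J=0$ if $J$ vanishes on $G\times G\times G$, and $W=0$ if $W$ vanishes on $G\times G$.

*Proof.* Let $X_s=\{s,\cdot\}$, a derivation of $P$. Then $J(s,t,u)=([X_s,X_t]-X_{\{s,t\}})(u)$ and $W(s,t)=([d,X_s]-X_{ds})(t)$. Commutators of derivations are derivations, so $J$ and $W$ are derivations in their last argument. By skew-symmetry of the bracket, $J(s,t,u)=\{s,\{t,u\}\}+\{t,\{u,s\}\}+\{u,\{s,t\}\}$. This is invariant under cyclic permutations and changes sign when $s,t$ are exchanged. Also $W(t,s)=-W(s,t)$. So both maps are derivations in each argument. A derivation that vanishes on $G$ vanishes on $P$, since it kills $1$ and all products of elements of $G$. Apply this one argument at a time. $\square$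

**Proposition 1 (unital case).** Let $A$ be a unital transposed Poisson algebra and $D=[1,\cdot]$. Let $P=A[t]$, extend $D$ to $P$ coefficientwise, and put
$$\{f,g\}=\partial_tf\,Dg-Df\,\partial_tg,\qquad d=\partial_t .$$
Then $P$ is a differential Poisson algebra, and the injection $x\mapsto xt$ satisfies $\{xt,yt\}=[x,y]t$ and $(xt)\,d(yt)=(xy)t$.

*Proof.* The bracket is a skew-symmetric biderivation. On the generators $A\cup\{t\}$ it is given by $\{a,b\}=0$, $\{t,a\}=D(a)$, $\{t,t\}=0$. For $J$: on $(a,b,c)$ every term is zero. On $(t,a,b)$ we get $\{t,0\}-\{Da,b\}-\{a,Db\}=0$. If $t$ occurs twice, $J=0$ by skew-symmetry and $\operatorname{char}K\ne2$. For $W$: $W(a,b)=0$, $W(t,a)=\partial_t(Da)-\{1,a\}-\{t,0\}=0$, and $W(t,t)=0$ by skew-symmetry. By Lemma 1, $P$ is a differential Poisson algebra. Finally $\{xt,yt\}=x\,D(y)t-D(x)t\,y=[x,y]t$ by (2), and $xt\cdot\partial_t(yt)=xyt$. $\square$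

For $A=K[s]$ this is $K[s,t]$ with $\{f,g\}=f_tg_s-f_sg_t$ and $s^i\mapsto s^it$.

What changes when $A$ has no unit? Formula (2) is gone, and so is the element $t$, which is the image of $1$.

## 2. Gelfand–Dorfman algebras and the statement of the theorem

The question has a standard formulation, which needs two more definitions.

**Definition (Novikov algebra).** An algebra $(A,\circ)$ with
$$(x\circ y)\circ z-x\circ(y\circ z)=(y\circ x)\circ z-y\circ(x\circ z),\qquad (x\circ y)\circ z=(x\circ z)\circ y. \tag{3}$$

Example: a commutative algebra with a derivation $d$ and $x\circ y=x\,d(y)$. Here $(x\circ y)\circ z=x\,dy\,dz$ is symmetric in $y,z$, and $(x\circ y)\circ z-x\circ(y\circ z)=-xy\,d^2z$ is symmetric in $x,y$. On $K[s]$ with $d=d/ds$ this reads $s^i\circ s^j=j\,s^{i+j-1}$.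

**Definition (Gelfand–Dorfman algebra, or GD algebra).** A triple $(A,\circ,[\,,])$ with $(A,\circ)$ Novikov, $(A,[\,,])$ Lie, and
$$[x,y\circ z]-[z,y\circ x]+[y,x]\circ z-[y,z]\circ x-y\circ[x,z]=0. \tag{4}$$

Example: for a differential Poisson algebra $P$, let $P^{(d)}$ be the space $P$ with $[u,v]=\{u,v\}$ and $u\circ v=u\,d(v)$. To check (4), expand its left side:
$$\{x,y\}dz+y\{x,dz\}-\{z,y\}dx-y\{z,dx\}+\{y,x\}dz-\{y,z\}dx-y\{dx,z\}-y\{x,dz\}=0,$$
since the terms cancel in pairs.

**Definition (special).** A GD algebra is special if it is isomorphic to a GD subalgebra of some $P^{(d)}$, that is, to a subspace closed under $\circ$ and $[\,,]$.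

It is known that a transposed Poisson algebra with $x\circ y=x\cdot y$ is a GD algebra; this will also follow from the embedding below, because identities pass to subspaces closed under the operations. The question is a conjecture of Sartayev: every transposed Poisson algebra, regarded as a GD algebra in this way, is special. Its source for us is Ziyi Zhang, Zeyu Hao, Yining Sun, Liangyun Chen, "Classification of Novikov-Poisson Algebras and Their Applications", arXiv:2608.28686 (2026). The conjecture is true.

**Theorem 1.** Let $(A,\cdot,[\,,])$ be a transposed Poisson algebra over a field $K$ with $\operatorname{char}K\neq2$. There exist a differential Poisson algebra $(P,\cdot,\{\,,\},d)$ and an injective linear map $A\hookrightarrow P$ such that, in $P$, $\{x,y\}=[x,y]$ and $x\,d(y)=x\cdot y$ for all $x,y\in A$. Moreover $d^2(A)=0$ and $\{d(A),d(A)\}=0$. In particular $A$ is special.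

## 3. Without a unit: two attempts that stop

**Adjoining a unit.** One first tries to embed $A$ in a unital transposed Poisson algebra $U$ and apply Proposition 1. This fails already when the product of $A$ is zero. Note that every Lie algebra with zero product is transposed Poisson, since both sides of (1) vanish. Suppose such an $A$ lies in a unital $U$, and let $D=[1,\cdot]$ on $U$. For $x,w\in A$ we have $xw=0$, so $xD(w)+wD(x)=D(xw)=0$, and (2) gives $[x,w]=2xD(w)$. Take $w=[y,z]=2yD(z)$ with $y,z\in A$:
$$[x,[y,z]]=4x\bigl(D(y)D(z)+yD^2(z)\bigr)=4xD(y)D(z),$$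
because $xy=0$. The right side is symmetric in $y,z$ and the left side is antisymmetric, so $[x,[y,z]]=0$. Hence the two-dimensional algebra with $[e,f]=f$ and zero product lies in no unital $U$, since $[e,[e,f]]=f\ne0$.

Yet this $A$ is special. Take $P=\mathrm{Sym}_K(A)$, let the bracket be the biderivation extending $[\,,]$, and let $d=0$. Jacobi on generators is the Jacobi identity of $A$, and $x\,d(y)=0=x\cdot y$.

**One formula for both cases.** Write $L_z(w)=z\cdot w$ and $L_A=\{L_z:z\in A\}$. In the unital case $L_A\cong A$ as an algebra, and $A$ is a free module of rank one over $B=L_A$, with basis $1$. Calling this basis element $t$, we have $A[t]=\mathrm{Sym}_B(A)$; the derivation $d=\partial_t$ kills $B$ and sends $x\in A$ (which is $xt$) to $L_x$. In the zero-product case we used $\mathrm{Sym}_B(A)$ with $B=K$, and again $d(x)=L_x=0$. This suggests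
$$P=\mathrm{Sym}_B(A),\qquad d|_B=0,\qquad d(x)=L_x,$$
for a suitable commutative algebra $B$ of operators on $A$ that contains all $L_x$.

**The smallest choice of $B$.** The first candidate is $B_0=K\,\mathrm{id}+L_A$, which is commutative. We must define $\{x,b\}$ for $x\in A$, $b\in B_0$. The Leibniz rule $\{x,by\}=\{x,b\}y+b\{x,y\}$ leaves no choice: if $\{x,b\}$ lies in $B_0$, it must be the operator
$$\rho_x(b):=\mathrm{ad}_x\,b-b\,\mathrm{ad}_x,\qquad \mathrm{ad}_x(y)=[x,y].$$
So we need $\rho_x(L_y)\in B_0$. In the unital case $\rho_x(L_y)=L_{xD(y)}$, since by (2)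
$$[x,yw]-y[x,w]=xD(y)w+xyD(w)-ywD(x)-yxD(w)+ywD(x)=xD(y)w. \tag{5}$$
In general it fails. Inside $K[s]$ with $[f,g]=fg'-f'g$, let
$$A=\operatorname{span}\{s^2,s^4,s^5,s^6,\dots\},$$
with $s^3$ missing. It is closed under products. It is closed under brackets because $[s^i,s^j]=(j-i)s^{i+j-1}$ vanishes for $i=j$, and $i+j-1\geq5$ for distinct exponents $i,j$ of $A$. So $A$ is a transposed Poisson algebra. By (5), $\rho_{s^2}(L_{s^2})$ is multiplication by $2s^3$. If it equaled $\alpha\,\mathrm{id}+L_a$ with $\alpha\in K$, $a\in A$, applying both to $s^2$ would give $2s^3=\alpha+a$, which is impossible.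

So $B$ must contain the operators $\rho_x(L_y)$, then $\rho_{x'}\rho_x(L_y)$, and so on. But $\mathrm{Sym}_B(A)$ needs $B$ commutative. In the example all these operators are multiplications by polynomials, so they commute. For a general $A$ there is no ambient polynomial ring, and commutativity is exactly what is missing.

## 4. Commuting operators as a necessary condition

Before trying to prove that the iterated operators commute, let us see that they have to if the conjecture is true.

Suppose $A$ sits in some differential Poisson algebra $P$ with $\{x,y\}=[x,y]$ and $x\,d(y)=x\cdot y$. Then $L_y$ is the restriction to $A$ of multiplication by $d(y)\in P$. If an operator $\varphi$ on $A$ is the restriction of multiplication by $p\in P$, then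
$$\rho_x(\varphi)w=\{x,pw\}-p\{x,w\}=\{x,p\}\,w ,$$
so $\rho_x(\varphi)$ is the restriction of multiplication by $\{x,p\}$. Therefore all operators obtained from the $L_y$ by repeatedly applying maps $\rho_x$ are multiplications in the commutative algebra $P$, and they commute on $A$.

So the following must be a consequence of (1), and it is the heart of the proof. *The operators $L_z$ and all their iterated commutators with the $\mathrm{ad}_x$ commute with one another.* We prove it next, and then build $P$.

## 5. Operators that satisfy the transposed Leibniz rule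

From here through Section 8, $A$ is a transposed Poisson algebra; Proposition 2 in Section 8 states its own hypotheses. For $\varphi\in\operatorname{End}A$ put $\rho_x(\varphi)=\mathrm{ad}_x\varphi-\varphi\,\mathrm{ad}_x$. Each $\rho_x$ is a derivation of the associative algebra $\operatorname{End}A$, and $\rho_x$ is linear in $x$. Let
$$\Delta=\{\varphi\in\operatorname{End}A:\ 2\varphi[x,y]=[\varphi x,y]+[x,\varphi y]\ \text{ for all }x,y\in A\}.$$
This is a subspace containing $\mathrm{id}$. Axiom (1) says exactly that $L_z\in\Delta$ for all $z$. The space $\Delta$ itself is too large to serve as $B$: if the bracket of $A$ is zero, $\Delta$ is all of $\operatorname{End}A$. What helps is how $\Delta$ interacts with $\rho$.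

**Lemma 2.** Let $\varphi\in\Delta$.

(a) $\rho_x(\varphi)\in\Delta$ for all $x$.

(b) $\rho_x(\varphi)y=\rho_y(\varphi)x$ for all $x,y$.

(c) If $\psi\in\Delta$ and $\varphi\psi=\psi\varphi$, then $\varphi\psi\in\Delta$ if and only if $[\rho_x(\varphi),\psi]=0$ for all $x$.

Part (c) is the important one: it exchanges membership of a *product* in $\Delta$ for a *commutation* relation involving the next operator $\rho_x(\varphi)$.

*Proof of (a).* Apply $\mathrm{ad}_x$ to $2\varphi[y,z]=[\varphi y,z]+[y,\varphi z]$ and use Jacobi:
$$2\,\mathrm{ad}_x\varphi[y,z]=[[x,\varphi y],z]+[\varphi y,[x,z]]+[[x,y],\varphi z]+[y,[x,\varphi z]].$$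
In the other order, use Jacobi first and then $\varphi\in\Delta$:
$$2\varphi\,\mathrm{ad}_x[y,z]=2\varphi\bigl([[x,y],z]+[y,[x,z]]\bigr)=[\varphi[x,y],z]+[[x,y],\varphi z]+[\varphi y,[x,z]]+[y,\varphi[x,z]].$$
Subtract. The terms $[\varphi y,[x,z]]$ and $[[x,y],\varphi z]$ cancel, and what remains is $2\rho_x(\varphi)[y,z]=[\rho_x(\varphi)y,z]+[y,\rho_x(\varphi)z]$.

*Proof of (b).* We compute
$$\rho_x(\varphi)y-\rho_y(\varphi)x=[x,\varphi y]-\varphi[x,y]-[y,\varphi x]+\varphi[y,x]=[x,\varphi y]+[\varphi x,y]-2\varphi[x,y]=0 .$$

*Proof of (c).* Fix $x,y$ and put $E=[\rho_x(\varphi),\psi]y$. Since $\varphi\psi=\psi\varphi$,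
$$E=\rho_x(\varphi)\psi y-\psi\rho_x(\varphi)y=[x,\varphi\psi y]-\varphi[x,\psi y]-\psi[x,\varphi y]+\varphi\psi[x,y]. \tag{6}$$
Now apply the $\Delta$-rule for $\psi$, then for $\varphi$:
$$4\varphi\psi[x,y]=2\varphi\bigl([\psi x,y]+[x,\psi y]\bigr)=[\varphi\psi x,y]+[\psi x,\varphi y]+[\varphi x,\psi y]+[x,\varphi\psi y].$$
To remove the two mixed terms, use the $\Delta$-rule for $\varphi$ on the pair $(x,\psi y)$ and for $\psi$ on the pair $(x,\varphi y)$:
$$[\varphi x,\psi y]=2\varphi[x,\psi y]-[x,\varphi\psi y],\qquad [\psi x,\varphi y]=2\psi[x,\varphi y]-[x,\varphi\psi y].$$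
Substituting,
$$4\varphi\psi[x,y]=[\varphi\psi x,y]+[x,\varphi\psi y]+\bigl(2\varphi[x,\psi y]+2\psi[x,\varphi y]-2[x,\varphi\psi y]\bigr).$$
By (6), the last parenthesis equals $2\varphi\psi[x,y]-2E$. Hence
$$2\varphi\psi[x,y]=[\varphi\psi x,y]+[x,\varphi\psi y]-2E .$$
So $\varphi\psi\in\Delta$ if and only if $2E=0$ for all $x,y$, and $2$ is invertible. $\square$

## 6. The iterated commutators commute

Let $\mathcal M\subseteq\operatorname{End}A$ be the smallest subspace that contains all $L_z$ and is stable under all $\rho_x$. Explicitly $\mathcal M=\bigcup_n\mathcal M_n$ with $\mathcal M_0=L_A$ and $\mathcal M_{n+1}=\mathcal M_n+\sum_{x}\rho_x(\mathcal M_n)$.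

How will Lemma 2 start? For two multiplication operators, associativity says $L_zL_u=L_{zu}$, which lies in $\Delta$. So (c) gives a new commutation relation: $\rho_x(L_z)$ commutes with $L_u$. To continue we need the products $\rho_x(L_z)L_u$ to lie in $\Delta$ again, and here (b) does the work, by turning such a product into $\rho_{u\cdot x}(L_z)$.

**Lemma 3.** $\mathcal M\subseteq\Delta$, and the elements of $\mathcal M$ commute pairwise.

*Proof.* The inclusion $\mathcal M\subseteq\Delta$ follows from $L_A\subseteq\Delta$ and Lemma 2(a).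

**Step 1: elements of $\mathcal M$ commute with $L_A$.** We prove by induction on $n$:

> for all $\varphi\in\mathcal M_n$ and $u\in A$: $\ [\varphi,L_u]=0$ and $\varphi L_u\in\Delta$.

For $n=0$ this is $L_zL_u=L_{zu}=L_uL_z$. Assume it for $n$ and let $\varphi\in\mathcal M_n$. Both $\varphi$ and $L_u$ lie in $\Delta$, they commute, and their product is in $\Delta$. Lemma 2(c) with $\psi=L_u$ gives $[\rho_x(\varphi),L_u]=0$ for all $x,u$, which is the first property for $\rho_x(\varphi)$. For the second, let $w\in A$ and use this commutation, then (b), then the commutation again with $w$ in place of $x$, then (b) again: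
$$\rho_x(\varphi)L_uw=L_u\rho_x(\varphi)w=L_u\rho_w(\varphi)x=\rho_w(\varphi)(u\cdot x)=\rho_{u\cdot x}(\varphi)w .$$
So $\rho_x(\varphi)L_u=\rho_{u\cdot x}(\varphi)$, which is in $\Delta$ by Lemma 2(a). Both properties are linear in $\varphi$ and hold on $\mathcal M_n$ and on each $\rho_x(\mathcal M_n)$, hence on $\mathcal M_{n+1}$.

**Step 2: from $L_A$ to all of $\mathcal M$.** Let $\mathcal C$ be the centralizer of $\mathcal M$ in $\operatorname{End}A$. By Step 1, $L_A\subseteq\mathcal C$. We show that $\mathcal C$ is $\rho_x$-stable. Let $\psi\in\mathcal C$ and $\varphi\in\mathcal M$. Since $\rho_x$ is a derivation of $\operatorname{End}A$,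
$$[\varphi,\rho_x\psi]=\rho_x[\varphi,\psi]-[\rho_x\varphi,\psi]=0-0,$$
where the last term vanishes because $\rho_x\varphi\in\mathcal M$. So $\mathcal C$ is a $\rho$-stable subspace containing $L_A$, and by minimality $\mathcal M\subseteq\mathcal C$. $\square$

## 7. A Lie–Rinehart structure on $A$

**Definition (Lie–Rinehart algebra).** Let $B$ be a unital commutative algebra. A Lie–Rinehart algebra over $B$ is a $B$-module $A$ with a $K$-Lie bracket and an anchor $\rho:A\to\operatorname{Der}_K(B)$, $x\mapsto\rho_x$, that is $B$-linear and a Lie algebra homomorphism, with $[x,by]=b[x,y]+\rho_x(b)y$.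

Example: $B=K[s]$, $A=K[s]\,\partial_s$ the vector fields on the line, $\rho_{f\partial_s}(b)=fb'$. The last condition reads $f(bg)'-f'bg=b(fg'-f'g)+fb'g$.

Let $\mathcal B\subseteq\operatorname{End}A$ be the unital subalgebra generated by $\mathcal M$. By Lemma 3 it is commutative. Each $\rho_x$ is a derivation that preserves $\mathcal M$ and kills $\mathrm{id}$, so $\rho_x(\mathcal B)\subseteq\mathcal B$.

**Step 1: $\mathcal B\subseteq\Delta$.** This lets us use the symmetry (b) for all of $\mathcal B$. We have $\mathrm{id}\in\Delta$ and $\mathcal M\subseteq\Delta$. Suppose a product $\varphi$ of $r$ elements of $\mathcal M$ lies in $\Delta$, and let $\psi\in\mathcal M$. Then $\varphi$ and $\psi$ commute, and $\rho_x(\varphi)\in\mathcal B$ commutes with $\psi$. By Lemma 2(c), $\varphi\psi\in\Delta$. Such products, together with $\mathrm{id}$, span $\mathcal B$.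

**Step 2: six relations.** These are all that the construction of $P$ will need, plus one. For $b,c\in\mathcal B$ and $x,y\in A$:

1. (R1) $[x,by]=b[x,y]+\rho_x(b)y$.
2. (R2) $\rho_x(b)y=\rho_y(b)x$.
3. (R3) $\rho_{bx}(c)=b\,\rho_x(c)$.
4. (R4) $\rho_{[x,y]}=\rho_x\rho_y-\rho_y\rho_x$ on $\mathcal B$.
5. (R5) $L_{bx}=b\,L_x$.
6. (R6) $L_{[x,y]}=\rho_x(L_y)-\rho_y(L_x)$.

(R1) is the definition of $\rho_x(b)$. (R2) is Lemma 2(b), since $\mathcal B\subseteq\Delta$. For (R3), use (R2) twice and commutativity of $\mathcal B$:
$$\rho_{bx}(c)y=\rho_y(c)\,bx=b\,\rho_y(c)x=b\,\rho_x(c)y .$$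
(R4) follows from $\mathrm{ad}_{[x,y]}=[\mathrm{ad}_x,\mathrm{ad}_y]$ and the Jacobi identity for commutators in $\operatorname{End}A$. For (R5), $L_{bx}w=L_w(bx)=b\,L_wx=b\,L_xw$.

For (R6), take (1) for $(w;x,y)$, $(x;y,w)$, $(y;w,x)$, the first entry being the multiplier, and add:
$$2\bigl(w[x,y]+x[y,w]+y[w,x]\bigr)=[wx,y]+[x,wy]+[xy,w]+[y,xw]+[yw,x]+[w,yx]=0,$$
because the six terms cancel in pairs. Dividing by $2$,
$$w[x,y]=x[w,y]-y[w,x]. \tag{7}$$
By (R2),
$$\rho_x(L_y)w-\rho_y(L_x)w=\rho_w(L_y)x-\rho_w(L_x)y=\bigl([w,yx]-y[w,x]\bigr)-\bigl([w,xy]-x[w,y]\bigr)=x[w,y]-y[w,x].$$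
By (7) this equals $w[x,y]=L_{[x,y]}w$.

By (R1), (R3), (R4), and since each $\rho_x$ is a derivation of $\mathcal B$, $A$ is a Lie–Rinehart algebra over $\mathcal B$ with anchor $\rho$. By (R5) and (R6), $L:A\to\mathcal B$ is a $\mathcal B$-linear map satisfying a cocycle condition.

In the example of Section 3, $\rho_{s^2}(s^2)=2s^3$ adds the missing power, and $\mathcal M$ consists of the multiplications by $\operatorname{span}\{s^2,s^3,s^4,\dots\}$: this space contains $A$ and $s^3$, and it is stable because $\rho_x$ sends multiplication by $f$ to multiplication by $xf'$, as in (5). So $\mathcal B=\operatorname{span}\{1,s^2,s^3,\dots\}$, and $A=\mathcal B s^2$ is free of rank one.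

## 8. The Poisson structure on the symmetric algebra

We carry out the construction from the data just found, without using (R2) or faithfulness. The extra generality costs nothing and is used in Section 10.

**Proposition 2.** Let $\operatorname{char}K\ne2$, let $A$ be a Lie–Rinehart algebra over $B$ with anchor $\rho$, and let $\lambda:A\to B$ be $B$-linear with $\lambda([x,y])=\rho_x\lambda(y)-\rho_y\lambda(x)$. Then $P=\mathrm{Sym}_B(A)$ has a unique structure of differential Poisson algebra with
$$\{x,y\}=[x,y],\quad \{x,b\}=\rho_x(b)=-\{b,x\},\quad \{b,c\}=0,\quad d(b)=0,\quad d(x)=\lambda(x)$$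
for $x,y\in A$, $b,c\in B$.

Recall that $P=B\oplus A\oplus\mathrm{Sym}^2_B(A)\oplus\cdots$. It is the commutative algebra generated by $B\oplus A$ with relations saying that the products $bc$ and $by$ in $P$ are those of $B$ and of the module $A$, and $1_P=1_B$. If $A$ is free of rank one with basis $t$, then $P=B[t]$. An algebra homomorphism $P\to R$ into a commutative algebra is the same as an algebra homomorphism $f:B\to R$ together with a linear map $g:A\to R$ such that $g(by)=f(b)g(y)$.

*Proof.* Uniqueness is clear, since biderivations and derivations are determined by their values on generators.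

**Step 1: a criterion for defining derivations out of $P$.** Let $N$ be a $P$-module. We claim that a $K$-linear map $D_0:B\oplus A\to N$ extends, uniquely, to a derivation $P\to N$ if and only if
$$D_0(bc)=bD_0(c)+cD_0(b),\qquad D_0(by)=bD_0(y)+yD_0(b)\qquad(b,c\in B,\ y\in A). \tag{8}$$
Necessity and uniqueness are clear. For existence, make $P\oplus N$ a commutative algebra by $(p,n)(q,m)=(pq,pm+qn)$. The first identity gives $D_0(1)=2D_0(1)$, so $D_0(1)=0$, and $b\mapsto(b,D_0(b))$ is a unital algebra homomorphism. The second identity says that $y\mapsto(y,D_0(y))$ is compatible with it. We get a homomorphism $P\to P\oplus N$. Its first component is the identity on generators, so it is the identity on $P$. Its second component is the required derivation.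

**Step 2: the operators $\{x,\cdot\}$ and $\{b,\cdot\}$.** By Step 1 with $N=P$ there are derivations $X_x,X_b$ of $P$, for $x\in A$, $b\in B$, with
$$X_x(c)=\rho_x(c),\quad X_x(y)=[x,y],\qquad X_b(c)=0,\quad X_b(y)=-\rho_y(b).$$
Check (8). For $X_x$: $\rho_x$ is a derivation of $B$, and $[x,cy]=c[x,y]+y\,\rho_x(c)$. For $X_b$: the first identity is $0=0$, and the second holds since $-\rho_{cy}(b)=-c\rho_y(b)$ by $B$-linearity of $\rho$.

**Step 3: the bracket as a biderivation.** We now extend $x\mapsto X_x$, $b\mapsto X_b$ from generators to all of $P$, by applying Step 1 to the $P$-module $N=\operatorname{Der}_K(P)$, where $(pX)(q)=p\,X(q)$. The condition (8) asks for two equalities of derivations of $P$, and each is checked on $c$ or $c'\in B$ and on $y\in A$.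

First, $X_{bc}=bX_c+cX_b$. Both sides vanish on $B$, and on $y$ both are $-\rho_y(bc)=-b\rho_y(c)-c\rho_y(b)$.

Second, $X_{bx}=bX_x+xX_b$. On $c'$ this says $\rho_{bx}(c')=b\rho_x(c')+x\cdot0$, which is $B$-linearity of $\rho$. On $y$,
$$[bx,y]=-[y,bx]=-b[y,x]-\rho_y(b)x=b[x,y]-\rho_y(b)x=bX_x(y)+xX_b(y).$$
So there is a derivation $P\to\operatorname{Der}_K(P)$, $s\mapsto X_s$. Put $\{s,t\}=X_s(t)$. It is a derivation in $t$ because $X_s$ is one, and in $s$ because $s\mapsto X_s$ is one. On generators it has the stated values.

**Step 4: the Poisson axioms.** The map $(s,t)\mapsto\{s,t\}+\{t,s\}$ is a biderivation. It vanishes on pairs from $B\cup A$ by the stated values, so it vanishes. Thus $\{\,,\}$ is a skew-symmetric biderivation, and by Lemma 1 it suffices to check $J$ on generators, up to order. On $(x,y,z)$ it is the Jacobi identity of $A$. On $(x,y,b)$ it is $\rho_x\rho_y(b)-\rho_{[x,y]}(b)-\rho_y\rho_x(b)=0$. On $(x,b,c)$ and on $(a,b,c)$ with $a,b,c\in B$ every term vanishes, because $\{A,B\}\subseteq B$ and $\{B,B\}=0$. So $P$ is a Poisson algebra.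

**Step 5: the derivation $d$.** By Step 1 there is a derivation $d$ of $(P,\cdot)$ with $d|_B=0$ and $d|_A=\lambda$: the second identity in (8) is $\lambda(bx)=b\lambda(x)$. By Lemma 1 it suffices to check $W$ on generators:
$$W(x,y)=\lambda([x,y])-\{\lambda(x),y\}-\{x,\lambda(y)\}=\lambda([x,y])+\rho_y\lambda(x)-\rho_x\lambda(y)=0,$$
$$W(x,b)=d(\rho_x(b))-\{\lambda(x),b\}-\{x,0\}=0,\qquad W(b,c)=0 .$$
In the second line we used $d|_B=0$ and $\{B,B\}=0$. So $d$ is a derivation of both products. $\square$

*Proof of Theorem 1.* By Section 7, Proposition 2 applies to $\mathcal B$, $A$, $\rho$ and $\lambda=L$. Let $P=\mathrm{Sym}_{\mathcal B}(A)$ and embed $A$ as $\mathrm{Sym}^1_{\mathcal B}(A)$. For $x,y\in A$ we have $\{x,y\}=[x,y]$, and $x\,d(y)$ is the element $x$ of the module $A$ acted on by $L_y\in\mathcal B$, so $x\,d(y)=L_yx=y\cdot x=x\cdot y$. (The product of $x$ and $y$ in $P$ is something else: it lies in $\mathrm{Sym}^2_{\mathcal B}(A)$.) So $A$ is a GD subalgebra of $P^{(d)}$. Finally $d^2(A)\subseteq d(\mathcal B)=0$ and $\{d(A),d(A)\}\subseteq\{\mathcal B,\mathcal B\}=0$.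 $\square$

## 9. GD algebras with commutative product

Theorem 1 has a converse, which says that transposed Poisson algebras are exactly the GD algebras whose Novikov product is commutative.

**Theorem 2.** Let $\operatorname{char}K\neq2$. For a GD algebra $(A,\circ,[\,,])$ the following are equivalent:

* (i) $\circ$ is commutative;
* (ii) $(A,\circ,[\,,])$ is a transposed Poisson algebra;
* (iii) $A$ is a GD subalgebra of some $P^{(d)}$ with $a\,d(b)=b\,d(a)$, $d^2(a)=0$, $\{d(a),d(b)\}=0$ for all $a,b\in A$.

In particular, every GD algebra with commutative Novikov product is special.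

*Proof.* (ii)$\Rightarrow$(iii) is Theorem 1, where $a\,d(b)=a\cdot b=b\cdot a=b\,d(a)$; as in the definition of special, $A$ is identified with its image. (iii)$\Rightarrow$(i) holds because $a\circ b=a\,d(b)=b\,d(a)=b\circ a$.

(i)$\Rightarrow$(ii). Write $xy=x\circ y$. First, associativity: by commutativity and the second identity in (3), $(yx)z=(xy)z=(xz)y=y(xz)$.

Next, axiom (1). Using commutativity, (4) becomes
$$[x,yz]+[yx,z]=z[x,y]+x[y,z]+y[x,z]=C+2y[x,z],\qquad C:=x[y,z]+y[z,x]+z[x,y]. \tag{9}$$
We show $C=0$ by summing (9) over the cyclic permutations of $(x,y,z)$. The left sides give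
$$[x,yz]+[yx,z]+[y,zx]+[zy,x]+[z,xy]+[xz,y]=0,$$
by cancellation in pairs. On the right, $C$ is cyclically invariant and the cyclic sum of $y[x,z]$ is $-C$, so the total is $3C-2C=C$. Hence $C=0$, and (9) reads $2y[x,z]=[yx,z]+[x,yz]$. $\square$

## 10. Transposed Poisson algebras as Lie–Rinehart algebras with a cocycle

**Theorem 3.** Let $\operatorname{char}K\ne2$. Suppose $B$ is a unital commutative algebra, $A$ a Lie–Rinehart algebra over $B$ with anchor $\rho$, and $\lambda:A\to B$ a $B$-linear map with
$$\lambda([x,y])=\rho_x\lambda(y)-\rho_y\lambda(x),\qquad \lambda(x)y=\lambda(y)x .$$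
Then $x\cdot y:=\lambda(y)x$ makes $(A,\cdot,[\,,])$ a transposed Poisson algebra. Conversely, every transposed Poisson algebra arises this way, with $B$ acting faithfully on $A$ and $\rho_x(b)y=\rho_y(b)x$.

*Proof.* For the direct statement, Proposition 2 makes $P=\mathrm{Sym}_B(A)$ a differential Poisson algebra. In it, $A$ is closed under the bracket and under $x\circ y=x\,d(y)=\lambda(y)x$, so $A$ is a GD algebra. Its product is commutative because $\lambda(y)x=\lambda(x)y$. By Theorem 2, (i)$\Rightarrow$(ii), it is a transposed Poisson algebra.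

For the converse, take $B=\mathcal B$ and $\lambda=L$ from Section 7. The cocycle condition is (R6), $B$-linearity is (R5), $L_xy=x\cdot y=L_yx$, and $L_yx=x\cdot y$ is the given product. The action is faithful because $\mathcal B\subseteq\operatorname{End}A$, and the symmetry of $\rho$ is (R2). $\square$

For a unital $A$ with derivation $D$, as in Section 1, this is $B=A$, $\rho_x(b)=xD(b)$ and $\lambda=\mathrm{id}$, by (5).

## 11. Characteristic $2$

The hypothesis $\operatorname{char}K\neq2$ cannot be dropped. In characteristic $2$ let $A$ have basis $x,y,z,e,c$, with the only nonzero products of basis elements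
$$[y,z]=-[z,y]=e,\qquad x\cdot e=e\cdot x=c .$$
The bracket is a Lie bracket: $[A,A]=Ke$ is central, so all double brackets vanish. The product is commutative, and it is associative because $A\cdot A=Kc$ and $c\cdot A=0$, so all triple products vanish. Axiom (1) holds: its left side is zero since $2=0$, and its right side is zero since $A\cdot A=Kc$ is central for the bracket.

Now evaluate the left side of the GD identity (4) on the triple $(y,x,z)$:
$$[y,xz]-[z,xy]+[x,y]z-[x,z]y-x[y,z]=0-0+0-0-x\cdot e=-c\neq0 .$$
So $A$ is not even a GD algebra, and hence it is not special.
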